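\title{Edges in cliques above the spectral Tur\'an threshold}

\begin{abstract}
Let $\rho(G)$ be the spectral radius of a graph $G$ with $m$ edges, and let $\tau_t(G)$ be the number of edges of $G$ that lie in a copy of $K_t$. For every $t\ge 4$ we show that $\rho^2(G)>2m\bigl(1-\frac1{t-1}\bigr)$ implies $\tau_t(G)>\frac{t-3}{t-1}\,m$, and that the constant $\frac{t-3}{t-1}$ is best possible. More generally, every graph satisfies $\rho^2(G)\le 2\bigl(1-\frac1{t-1}\bigr)\max\bigl\{m,\frac{t-1}{t-3}\tau_t(G)\bigr\}$. The proof reduces this to a weighted Tur\'an-type inequality, which we establish by counting non-adjacencies to a greedily chosen maximal clique at an extremal weighting.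
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ with $m=e(G)$ edges, the \emph{spectral radius} $\rho(G)$ is the largest eigenvalue of the adjacency matrix of $G$, and for $t\ge3$ we let $\tau_t(G)$ be the number of edges of $G$ that are contained in at least one copy of $K_t$.

Nikiforov's bound states that every $K_t$-free graph with $m$ edges satisfies $\rho^2(G)\le 2m\bigl(1-\frac1{t-1}\bigr)$. Equality holds for the complete $(t-1)$-partite graph with parts of equal size $n$, where both sides equal $(t-2)^2n^2$. So the condition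
\begin{equation}\label{eq:hyp}
\rho^2(G)>2m\Bigl(1-\frac1{t-1}\Bigr)
\end{equation}
is the exact threshold that forces $\tau_t(G)>0$, and one may ask how much of the graph must take part in a $K_t$ once the threshold is passed. It is known that for every fixed $t\ge4$, condition \eqref{eq:hyp} implies $\tau_t(G)=\Omega_t(m)$. The problem of finding the optimal constant comes from the paper of Zhao, You, Zeng and Zhang \cite{ZYZZ}: for fixed $t\ge4$, determine
\[
c_t=\inf\Bigl\{\frac{\tau_t(G)}{e(G)}:\ G\text{ satisfies \eqref{eq:hyp}}\Bigr\},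
\]
the largest constant such that $\tau_t(G)\ge c_tm$ for all graphs satisfying \eqref{eq:hyp}.

\begin{theorem}\label{thm:main}
Let $t\ge4$. Then $c_t=\dfrac{t-3}{t-1}$. More precisely, every graph $G$ with $m$ edges that satisfies \eqref{eq:hyp} has $\tau_t(G)>\frac{t-3}{t-1}\,m$, with strict inequality. The constant is best possible, and the infimum defining $c_t$ is not attained.
\end{theorem}

The lower bound is a consequence of an inequality that holds for all graphs.

\begin{theorem}\label{thm:strong}
Let $t\ge4$. Every graph $G$ with $m$ edges satisfies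
\begin{equation}\label{eq:strong}
\rho^2(G)\le 2\Bigl(1-\frac1{t-1}\Bigr)\max\Bigl\{m,\ \frac{t-1}{t-3}\,\tau_t(G)\Bigr\}.
\end{equation}
Consequently:
\begin{itemize}
\item[(i)] The bound $\rho^2(G)\le 2m\bigl(1-\frac1{t-1}\bigr)$ holds not only for $K_t$-free graphs but for all graphs with $\tau_t(G)\le\frac{t-3}{t-1}m$. The constant $\frac{t-3}{t-1}$ cannot be replaced by a larger one.
\item[(ii)] If \eqref{eq:hyp} holds, then $\tau_t(G)\ge\frac{t-3}{2(t-2)}\rho^2(G)$. The constant $\frac{t-3}{2(t-2)}$ cannot be replaced by a larger one.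
\item[(iii)] If $s\ge t-1$ is an integer and $\rho^2(G)>2m\bigl(1-\frac1s\bigr)$, then $\tau_t(G)\ge\tau_{s+1}(G)\ge\frac{s-2}{2(s-1)}\rho^2(G)$.
\item[(iv)] If $G$ has $n$ vertices and $m>\bigl(1-\frac1{t-1}\bigr)\frac{n^2}2$, then $\tau_t(G)\ge\frac{2(t-3)}{t-2}\cdot\frac{m^2}{n^2}$.
\end{itemize}
\end{theorem}

The proofs are self-contained; they use neither Nikiforov's bound nor the estimate $\tau_t(G)=\Omega_t(m)$. Section~\ref{sec:example} gives the extremal example, and Section~\ref{sec:regular} proves the lower bound for regular graphs, where the idea appears without technicalities. Section~\ref{sec:reduction} reduces both theorems to a weighted inequality, which is proved in Sections~\ref{sec:cliques} and~\ref{sec:proof}.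

Throughout we write $r=t-1$, so that $K_t=K_{r+1}$ and the constant in Theorem~\ref{thm:main} is $\frac{r-2}{r}$. For a graph $G$, let $E_1$ be the set of edges that lie in a $K_{r+1}$, let $E_2=E(G)\setminus E_1$, and let $e_i=|E_i|$; thus $e_1=\tau_t(G)$ and $m=e_1+e_2$. We use the variational formula
\begin{equation}\label{eq:rayleigh}
\rho(G)=\max\Bigl\{2\sum_{uv\in E(G)}x_ux_v:\ \sum_v x_v^2=1\Bigr\}.
\end{equation}
Testing it on a constant vector gives $\rho(G)\ge 2m/n$ for a graph on $n$ vertices. We also recall that $\rho(G)$ is at most the maximum degree, so that a $d$-regular graph has $\rho=d$.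

\section{One edge added to a complete multipartite graph}\label{sec:example}

To make $\tau_t/m$ small one wants to pass the threshold \eqref{eq:hyp} while creating as few cliques as possible. One attempt is to let a clique carry the spectral radius and to dilute it: take $K_q$ with $q\ge t$ together with a disjoint matching. Here $\rho^2=(q-1)^2<2e_1$, so \eqref{eq:hyp} forces $e_1>\frac{r-1}{r}m$. It is better to start from a graph that sits on the threshold and to perturb it by a single edge.

\begin{proposition}\label{prop:example}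
Let $r\ge2$ and $n\ge2$, and let $G_n$ be the complete $r$-partite graph with parts $V_1,\dots,V_r$ of size $n$, together with one edge $uv$ inside $V_1$. Then $G_n$ satisfies \eqref{eq:hyp} with $t=r+1$, and
\[
\lim_{n\to\infty}\frac{\tau_{r+1}(G_n)}{e(G_n)}=\frac{r-2}{r},\qquad
\limsup_{n\to\infty}\frac{\tau_{r+1}(G_n)}{\rho^2(G_n)}\le\frac{r-2}{2(r-1)}.
\]
\end{proposition}

\begin{proof}
We have $m=\binom r2n^2+1$ and $\rho\ge\frac{2m}{rn}=(r-1)n+\frac2{rn}$. Hence
\[
\rho^2>(r-1)^2n^2+\frac{4(r-1)}r>(r-1)^2n^2+\frac{2(r-1)}r=2m\Bigl(1-\frac1r\Bigr).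
\]
A $K_{r+1}$ has two vertices in a common part, and $uv$ is the only edge inside a part, so the copies of $K_{r+1}$ are exactly the sets consisting of $u$, $v$ and one vertex from each of $V_2,\dots,V_r$. Thus $E_2$ consists of the edges that meet $V_1\setminus\{u,v\}$, and $\tau_{r+1}(G_n)=1+2(r-1)n+\binom{r-1}2n^2$. The first limit is $\binom{r-1}2/\binom r2=\frac{r-2}r$. Since $\rho>(r-1)n$, the second quantity is at most $\binom{r-1}2/(r-1)^2=\frac{r-2}{2(r-1)}$.
\end{proof}

The example suggests the answer: up to lower-order terms, the edges that avoid all cliques are those at one of the $r$ parts, a fraction $\frac2r$ of all edges. It also explains the assumption $t\ge4$. For $t=3$ the graph $G_n$ has $n^2+1$ edges, of which only $2n+1$ lie in triangles, so the infimum is $0$.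

\section{The idea: regular graphs and $t=4$}\label{sec:regular}

Let $t=4$, and let $G$ be a $d$-regular graph on $n$ vertices. Then $\rho=d$ and $m=dn/2$, so \eqref{eq:hyp} says that $d>\frac23n$. We show that more than a third of the edges lie in a $K_4$.

Take any maximal clique $Q$, of size $k$, and measure how far each vertex $w$ is from extending it. Since $Q$ is maximal, every vertex $w$ is non-adjacent to at least one vertex of $Q$ (a vertex of $Q$ is non-adjacent to itself), so the \emph{excess} $\eta(w)=|Q\setminus N(w)|-1$ is nonnegative. Each vertex of $Q$ is non-adjacent to $n-d<n/3$ vertices, and double counting gives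
\[
0\le\sum_w\eta(w)=k(n-d)-n<(k-3)\frac n3 .
\]
In particular $a:=k-3\ge1$. Now let $uw\in E_2$. Two common neighbors of $u$ and $w$ in $Q$ would complete a $K_4$, so there is at most one; on the other hand there are at least $k-(\eta(u)+1)-(\eta(w)+1)$. Hence $\eta(u)+\eta(w)\ge a$. Summing over $E_2$,
\[
a\,e_2\le\sum_{uw\in E_2}\bigl(\eta(u)+\eta(w)\bigr)\le d\sum_w\eta(w)<\frac{a\,dn}3=\frac23\,a\,m,
\]
so $e_2<\frac23m$ and $e_1>\frac13m$. In words: every edge outside the $K_4$'s must be paid for by excess at its ends, and the total excess is small because the degrees are large. In the almost regular graph $G_n$ with $r=3$ and $Q=\{u,v,v_2,v_3\}$, $v_j\in V_j$, we have $a=1$, the excess is $1$ on $V_1\setminus\{u,v\}$ and $0$ elsewhere, and every estimate above is asymptotically tight.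

Regularity entered twice: it bounded the number of non-neighbors of each vertex of $Q$, and it bounded the number of $E_2$-edges at a vertex by $2m/n$. A graph satisfying \eqref{eq:hyp} need not be close to regular. We therefore pass to vertex weights and choose them extremally, since at an extremal weighting a substitute for regularity holds automatically.

\section{Reduction to a weighted inequality}\label{sec:reduction}

From now on $r\ge3$. Put
\[
c^*=\frac{r-2}r,\qquad \ell^*=\frac{r-1}{2r}.
\]
A \emph{probability vector} on $V(G)$ is a vector $y\ge0$ with $\sum_vy_v=1$; we write $y(A)=\sum_{v\in A}y_v$. Let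
\[
L_i=L_i(y)=\sum_{uv\in E_i}y_uy_v\quad(i=1,2),\qquad \ell=L_1+L_2 .
\]
If $x$ attains the maximum in \eqref{eq:rayleigh} and $y_v=x_v^2$, the Cauchy--Schwarz inequality over all edges gives $\rho^2\le4m\ell$. For $K_{r+1}$-free graphs the weighted form of Tur\'an's theorem, $\ell\le\ell^*$ (see Remark~\ref{rem:turan}), then yields Nikiforov's bound. When $G$ contains a $K_{r+1}$, the inequality $\ell\le\ell^*$ can fail, already for uniform weights on that clique. The remedy is to apply Cauchy--Schwarz to $E_1$ and $E_2$ separately, so that $L_1$ is multiplied only by $e_1$. This leads to the following statement, in which $c$ plays the role of $e_1/m$.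

\begin{proposition}\label{prop:weighted}
Let $r\ge3$. For every graph $G$, every probability vector $y$ on $V(G)$ and every $c\in[0,c^*]$,
\[
\Phi_c(y):=\sqrt{cL_1}+\sqrt{(1-c)L_2}\le\sqrt{\ell^*}.
\]
\end{proposition}

The restriction $c\le c^*$ cannot be relaxed. For uniform $y$ on $G_n$ and $c=e_1/m$, which tends to $c^*$, we get $\Phi_c(y)^2=m/(rn)^2=\ell^*+(rn)^{-2}>\ell^*$.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}, given Proposition~\ref{prop:weighted}]
If $m=0$ then $\rho=0$, inequality \eqref{eq:strong} holds, and the strict hypotheses fail. Let $m\ge1$, let $x$ attain the maximum in \eqref{eq:rayleigh}, and let $y_v=x_v^2$. By Cauchy--Schwarz,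
\[
\rho=2\sum_{uv\in E_1}x_ux_v+2\sum_{uv\in E_2}x_ux_v\le2\bigl(\sqrt{e_1L_1}+\sqrt{e_2L_2}\bigr).
\]
Let $m'=\max\{m,\frac r{r-2}e_1\}$ and $c=e_1/m'\le c^*$. Then $e_1=cm'$ and $e_2=m-e_1\le(1-c)m'$, so $\rho\le2\sqrt{m'}\,\Phi_c(y)\le2\sqrt{m'\ell^*}$. Squaring gives $\rho^2\le2(1-\frac1r)m'$, which is \eqref{eq:strong}.

If $e_1\le\frac{r-2}rm$ then $m'=m$, which gives the bound in (i). If \eqref{eq:hyp} holds then $m'\ne m$, so $m'=\frac r{r-2}e_1$ and $\rho^2\le\frac{2(r-1)}{r-2}e_1$. This is the bound in (ii), and with \eqref{eq:hyp} it gives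
\[
e_1\ge\frac{r-2}{2(r-1)}\rho^2>\frac{r-2}r\,m,
\]
the strict lower bound of Theorem~\ref{thm:main}. For (iii), apply (ii) with $s+1\ge t\ge4$ in place of $t$, and note that an edge of a $K_{s+1}$ lies in a $K_t$ inside it. For (iv), the hypothesis gives $\rho^2\ge\frac{4m^2}{n^2}>2m(1-\frac1r)$, so (ii) applies and $\tau_t\ge\frac{t-3}{2(t-2)}\cdot\frac{4m^2}{n^2}$.

The graphs $G_n$ of Proposition~\ref{prop:example} satisfy \eqref{eq:hyp} and $\tau_t/m\to\frac{r-2}r$. Hence $c_t=\frac{r-2}r$, and the infimum is not attained because the lower bound is strict. For any $c>\frac{r-2}r$ and large $n$, the graph $G_n$ has $\tau_t\le cm$ and violates the bound in (i); and the second limit in Proposition~\ref{prop:example} shows that the constant in (ii) cannot be increased.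
\end{proof}

\section{Maximal cliques in a weighted graph}\label{sec:cliques}

Fix a graph $G$ and a probability vector $y$ with support $S$. In this section and the next, all vertices are in $S$ and neighborhoods $N(\cdot)$ are taken in $G[S]$, while $E_1$ and $E_2$ keep their meaning in $G$. We need only two facts about them: every edge of a $K_{r+1}$ in $G[S]$ is in $E_1$, and, equivalently, no edge of $E_2$ lies in a $K_{r+1}$ of $G[S]$. For $v\in S$ define the weighted degrees and the \emph{codegree}
\[
d_i(v)=\sum_{w:\,vw\in E_i}y_w\quad(i=1,2),\qquad \mu(v)=y\bigl(S\setminus N(v)\bigr)=1-d_1(v)-d_2(v).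
\]
Note that $\mu(v)\ge y_v>0$ and $\sum_vy_vd_i(v)=2L_i$, so the average codegree is
\[
\bar\mu:=\sum_vy_v\mu(v)=1-2\ell>0 .
\]
For a maximal clique $Q$ of $G[S]$, let $\eta(w)=|Q\setminus N(w)|-1$ be the excess of $w$; thus $\eta\ge0$, and $\eta=0$ on $Q$. Double counting gives the total excess
\[
T:=\sum_wy_w\eta(w)=\sum_{v\in Q}\mu(v)-1 .
\]

In Section~\ref{sec:regular} any maximal clique served, because all codegrees were equal to some $p$ and $T=kp-1$. Now we control only the average $\bar\mu$, and an arbitrary clique may consist of vertices of atypically large codegree. Choosing the clique greedily ties its codegrees to the average.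

\begin{lemma}\label{lem:greedy}
There is a maximal clique $Q$ of $G[S]$ such that, with $k=|Q|$ and $p=\max_{v\in Q}\mu(v)$,
\[
0\le T\le\Bigl(k-\frac1{\bar\mu}\Bigr)p .
\]
In particular $k\ge1/\bar\mu$.
\end{lemma}

\begin{proof}
Choose $v_1,v_2,\dots$ successively, taking $v_j$ of minimum codegree in the candidate set $S\cap N(v_1)\cap\dots\cap N(v_{j-1})$, until this set is empty. The result is a maximal clique $Q=\{v_1,\dots,v_k\}$; write $\mu_j=\mu(v_j)$. For $w\in S$ let $j(w)$ be the least $j$ with $w\notin N(v_j)$, which exists by maximality, and let $z_j=y(\{w:j(w)=j\})$. Then $\sum_jz_j=1$ and $0\le z_j\le\mu_j$. Each $w$ was a candidate at step $j(w)$, so $\mu(w)\ge\mu_{j(w)}$ and therefore $\bar\mu\ge\sum_jz_j\mu_j$. By Cauchy--Schwarz,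
\[
1=\Bigl(\sum_jz_j\Bigr)^2\le\Bigl(\sum_j\frac{z_j}{\mu_j}\Bigr)\Bigl(\sum_jz_j\mu_j\Bigr)\le\bar\mu\sum_j\frac{z_j}{\mu_j}.
\]
Since $1-z_j/\mu_j\ge0$ and $\mu_j\le p$,
\[
0\le T=\sum_j\mu_j\Bigl(1-\frac{z_j}{\mu_j}\Bigr)\le p\Bigl(k-\sum_j\frac{z_j}{\mu_j}\Bigr)\le p\Bigl(k-\frac1{\bar\mu}\Bigr).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:turan}
If $G$ is $K_{r+1}$-free then $k\le r$, so $1-2\ell=\bar\mu\ge\frac1r$, that is, $\ell\le\ell^*$.
\end{remark}

The next lemma records what the excess says about $E_2$. Part (a) is the weighted version of the count in Section~\ref{sec:regular}. Part (b) bounds the $E_2$-degrees of the vertices of $Q$; it is needed because, at the extremal weighting, the codegree of a vertex will grow with its $E_2$-degree.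

\begin{lemma}\label{lem:excess}
Let $Q$ be a maximal clique of $G[S]$ of size $k=r+a$ with $a\ge1$.
\begin{itemize}
\item[(a)] $aL_2\le T\cdot\max_wd_2(w)$.
\item[(b)] Let $\beta=y(\{w:\eta(w)\ge a\})$. Then $a\beta\le T$, $d_2(v)\le\beta$ for all $v\in Q$, and $\sum_{v\in Q}d_2(v)\le(r-1)\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $uw\in E_2$. If $u$ and $w$ had $r-1$ common neighbors in $Q$, these together with $u,w$ would form a $K_{r+1}$. So $k-(\eta(u)+1)-(\eta(w)+1)\le r-2$, that is,
\begin{equation}\label{eq:edge}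
\eta(u)+\eta(w)\ge a\qquad(uw\in E_2).
\end{equation}
Multiplying by $y_uy_w$ and summing over $E_2$ gives $aL_2\le\sum_wy_w\eta(w)d_2(w)$, which implies (a).

Let $Z=\{w:\eta(w)\ge a\}$. Since $\eta\ge0$, we have $T\ge a\,y(Z)=a\beta$. If $v\in Q$ then $\eta(v)=0$, so by \eqref{eq:edge} all $E_2$-neighbors of $v$ lie in $Z$, and $d_2(v)\le\beta$. Finally, each $w\in Z$ has $k-\eta(w)-1\le r-1$ neighbors in $Q$, so it contributes at most $(r-1)y_w$ to $\sum_{v\in Q}d_2(v)$.
\end{proof}

\section{Proof of the weighted inequality}\label{sec:proof}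

The function $(y,c)\mapsto\Phi_c(y)$ is continuous on the compact set of pairs consisting of a probability vector and a number $c\in[0,c^*]$. Let $(y,c)$ be a maximizer, and suppose for contradiction that
\begin{equation}\label{eq:contra}
\Phi:=\Phi_c(y)>\sqrt{\ell^*}.
\end{equation}
We use the notation of Section~\ref{sec:cliques} for this $y$.

\subsection*{The clique}
By Cauchy--Schwarz, $\Phi^2\le\bigl(c+(1-c)\bigr)(L_1+L_2)=\ell$, so $\ell>\ell^*$ and $\bar\mu=1-2\ell<\frac1r$. Let $Q$, $k$, $p$, $T$ be as in Lemma~\ref{lem:greedy}. Then $k\ge1/\bar\mu>r$, so $a:=k-r\ge1$, and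
\begin{equation}\label{eq:Tupper}
T\le\Bigl(k-\frac1{\bar\mu}\Bigr)p<ap .
\end{equation}
The edges of $Q$ lie in $E_1$, so $L_1>0$. If $L_2=0$, then $L_1=\ell<\frac12$ and $\Phi^2\le c^*/2=\frac{r-2}{2r}<\ell^*$, contrary to \eqref{eq:contra}. So $L_1,L_2>0$.

\subsection*{Optimality in $c$}
The derivative of $c\mapsto\sqrt{cL_1}+\sqrt{(1-c)L_2}$ on $(0,1)$ is $\frac12\bigl(\sqrt{L_1/c}-\sqrt{L_2/(1-c)}\bigr)$, which is positive for $c<L_1/\ell$ and negative for $c>L_1/\ell$. Hence $c=\min\{L_1/\ell,c^*\}$, and $0<c<1$ because $c^*>0$ for $r\ge3$. Put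
\[
h=\sqrt{\frac{L_1}c},\qquad \gamma=\sqrt{\frac{(1-c)L_1}{cL_2}},\qquad D=(r-2)\gamma+2,
\]
so that $L_1=ch^2$ and $L_2=(1-c)h^2/\gamma^2$. The inequality $c\le L_1/\ell$ says that $\gamma\ge1$, with equality if $c=L_1/\ell$. Thus either $\gamma=1$ or $c=c^*$; this dichotomy is the reason for maximizing over $c$ as well, and it leaves $\gamma$ as the only free parameter. In both alternatives
\[
c+\frac{1-c}\gamma=\frac D{r\gamma}:
\]
for $\gamma=1$ both sides equal $1$, and for $c=c^*$ the left side is $\frac{r-2}r+\frac2{r\gamma}$. Therefore $\Phi=ch+(1-c)h/\gamma=\frac{hD}{r\gamma}$, and \eqref{eq:contra} becomes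
\begin{equation}\label{eq:h}
h^2>\frac{(r-1)r\gamma^2}{2D^2}.
\end{equation}

\subsection*{Optimality in $y$}
Since $L_1,L_2>0$, the function $\Phi_c$ is differentiable at $y$, with partial derivative $\frac12\sqrt{c/L_1}\,d_1(v)+\frac12\sqrt{(1-c)/L_2}\,d_2(v)$ in the variable $y_v$. For $v,w\in S$ a small amount of weight can be moved from $v$ to $w$ or from $w$ to $v$, so these derivatives agree on $S$. Multiplying by $2h$, we find that $d_1(v)+\gamma d_2(v)$ takes a constant value $M$ on $S$, and averaging with weights $y_v$ identifies it: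
\[
M=2L_1+2\gamma L_2=2h^2\Bigl(c+\frac{1-c}\gamma\Bigr)=\frac{2h^2D}{r\gamma}.
\]
This is the substitute for regularity. By \eqref{eq:h}, $M>(r-1)\gamma/D$. With $\varepsilon:=1-M$ and $D-(r-1)\gamma=2-\gamma$ we obtain
\begin{equation}\label{eq:codeg}
\mu(v)=\varepsilon+(\gamma-1)d_2(v)\quad(v\in S),\qquad \varepsilon<\frac{2-\gamma}D .
\end{equation}
Moreover $d_2(w)\le M/\gamma$ for all $w$, so Lemma~\ref{lem:excess}(a) gives
\begin{equation}\label{eq:Tlower}
T\ge\frac{a\gamma L_2}M=\frac{a(1-c)r}{2D}\ge\frac aD .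
\end{equation}
The last step is where the hypothesis $c\le c^*$, in the form $1-c\ge\frac2r$, is used: it guarantees that $E_2$ carries enough weight to demand a large total excess.

If $\gamma=1$, then all codegrees equal $\varepsilon<\frac1r$ and $D=r$, so \eqref{eq:Tupper} and \eqref{eq:Tlower} contradict each other just as in the regular case. For $\gamma>1$ the codegrees vary, and the argument depends on the sign of the bound for $\varepsilon$ in \eqref{eq:codeg}. Let $\beta$ be as in Lemma~\ref{lem:excess}(b), and let $v_0\in Q$ satisfy $\mu(v_0)=p$.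

\subsection*{The case $1\le\gamma<2$}
Here the codegrees on $Q$ are still small. By Lemma~\ref{lem:excess}(b) and \eqref{eq:Tupper}, $d_2(v_0)\le\beta\le T/a<p$. So \eqref{eq:codeg} gives $p\le\varepsilon+(\gamma-1)p$, that is,
\[
(2-\gamma)p\le\varepsilon<\frac{2-\gamma}D .
\]
Dividing by $2-\gamma>0$ we get $p<1/D$, and then $T<ap<a/D$ by \eqref{eq:Tupper}. This contradicts \eqref{eq:Tlower}.

\subsection*{The case $\gamma\ge2$}
Now $c=c^*$, and the previous argument gives no bound on $p$. Instead we bound $1/\bar\mu$ from both sides. Put $s=\gamma-2\ge0$.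

\emph{Upper bound.} By \eqref{eq:codeg}, $\varepsilon<0$, so $\mu(v)<(\gamma-1)d_2(v)$ for every $v\in S$. For $v=v_0$ this gives $0<p<(\gamma-1)\beta$; in particular $\beta>0$. Summing over $Q$ and using Lemma~\ref{lem:excess}(b),
\[
a\beta\le T<T+1=\sum_{v\in Q}\mu(v)<(\gamma-1)(r-1)\beta,
\]
so $\frac a{\gamma-1}<r-1$: the clique cannot be too large. Next, $T>0$ forces $k-1/\bar\mu>0$ in \eqref{eq:Tupper}, and hence
\[
a\beta\le T\le\Bigl(k-\frac1{\bar\mu}\Bigr)p<\Bigl(k-\frac1{\bar\mu}\Bigr)(\gamma-1)\beta .
\]
Dividing by $(\gamma-1)\beta$ and recalling $k=r+a$,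
\begin{equation}\label{eq:muupper}
\frac1{\bar\mu}<r+a-\frac a{\gamma-1}=r+\frac a{\gamma-1}\,s\le r+(r-1)s .
\end{equation}

\emph{Lower bound.} When $\gamma$ is large, the ratio $L_1:L_2$ is far from $c:(1-c)$, the estimate $\Phi^2\le\ell$ is wasteful, and \eqref{eq:contra} forces $\ell$ to be much larger than $\ell^*$. Precisely, with $c=c^*$ and \eqref{eq:h},
\[
2\ell=2h^2\Bigl(c+\frac{1-c}{\gamma^2}\Bigr)=2h^2\,\frac{(r-2)\gamma^2+2}{r\gamma^2}>\frac{(r-1)\bigl((r-2)\gamma^2+2\bigr)}{D^2}.
\]
Expanding $D^2=(r-2)^2\gamma^2+4(r-2)\gamma+4$, we have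
\[
D^2-(r-1)\bigl((r-2)\gamma^2+2\bigr)=-(r-2)\gamma^2+4(r-2)\gamma+6-2r=2(r-1)-(r-2)s^2 .
\]
Hence $\bar\mu=1-2\ell<2(r-1)/D^2$. Since $D=2(r-1)+(r-2)s$, we have $D^2\ge4(r-1)^2+4(r-1)(r-2)s$, and so
\[
\frac1{\bar\mu}>2(r-1)+2(r-2)s\ge r+(r-1)s,
\]
where the last inequality uses $2(r-2)\ge r-1$, that is, $r\ge3$. This contradicts \eqref{eq:muupper}.

\medskip
Both cases are impossible, so \eqref{eq:contra} fails. This proves Proposition~\ref{prop:weighted}, and with it Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed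

\begin{thebibliography}{1}

\bibitem{ZYZZ}
Xinghui Zhao, Lihua You, Jing Zeng, Xiaoxue Zhang,
\emph{Two problems on booksize and triangular edges in Nosal graphs},
arXiv:2607.15071 (2026).

\end{thebibliography}
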